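\title{The outlier eigenvector of a rank-one perturbation of a sparse non-Hermitian random matrix}

\begin{abstract}
Let $X=K_n^{-1/2}A\circ B$, where $A$ is an $n\times n$ matrix with i.i.d.\ centered entries of unit variance and $B$ is an independent matrix with i.i.d.\ Bernoulli$(K_n/n)$ entries, and let $E$ be a deterministic matrix of rank one and bounded norm with eigenvalue $\xi$, $|\xi|>1$. We prove that the squared overlap between the unit eigenvector of $E$ and the unit eigenvector of the outlier of $X+E$ converges in probability to $1-|\xi|^{-2}$ as soon as $K_n\to\infty$, with no moment assumption beyond the variance. In a wider class of matrices with i.i.d.\ entries we give a necessary and sufficient condition for this convergence, in terms of a truncated fourth moment of the entries and the $\ell^4$ norm of the eigenvector of $E$. The proof replaces the resolvent by the vector $\operatorname{adj}(I-zX)u$, which is multilinear in the entries, so that its $L^2$ norm depends on second moments only.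
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mu$ be a probability distribution on $\mathbb C$, not depending on $n$, that is centered and has unit variance: if $a\sim\mu$, then $\mathbb Ea=0$ and $\mathbb E|a|^2=1$. Let $(K_n)$ be positive numbers with $K_n\le n$ and $K_n\to\infty$, at no prescribed rate. Let $A^n$ be an $n\times n$ matrix with independent entries of law $\mu$, let $B^n$ be an $n\times n$ matrix, independent of $A^n$, with i.i.d.\ Bernoulli$(K_n/n)$ entries, and set
\[
X^n=\frac1{\sqrt{K_n}}\,A^n\circ B^n ,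
\]
where $\circ$ is the entrywise product. Each row of $X^n$ keeps on average $K_n$ entries of $A^n$, and the normalization gives every entry of $X^n$ mean $0$ and variance $1/n$. Let $E^n$ be a deterministic $n\times n$ matrix of rank one with $\sup_n\|E^n\|<\infty$, whose nonzero eigenvalue is a fixed $\xi\in\mathbb C$ with $|\xi|>1$. Let $u^n$ be a right eigenvector of $E^n$ for $\xi$, and put $Y^n=X^n+E^n$. These are the \emph{standing assumptions}. Throughout, $\langle a,b\rangle=a^*b$, and $\|\cdot\|$ is the Euclidean norm of a vector or the operator norm of a matrix.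

It is known that for every sufficiently small $\varepsilon>0$ with $1+\varepsilon<|\xi|$, with probability tending to one, $Y^n$ has exactly one eigenvalue $\lambda_n$ in $\{|z|>1+\varepsilon\}$, and that $\lambda_n\to\xi$ in probability. Let $\tilde u^n$ be a unit right eigenvector of $Y^n$ for this outlier. It is also known that if, in addition, $K_n\gg\log^9n$ and $\mu$ is sub-Gaussian, then
\begin{equation}\label{eq:overlap}
\Big|\Big\langle \frac{u^n}{\|u^n\|},\tilde u^n\Big\rangle\Big|^2\longrightarrow 1-\frac1{|\xi|^2}\qquad\text{in probability.}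
\end{equation}
The question, posed in \cite{HLN}, is whether these two additional assumptions can be removed. They can.

\begin{theorem}\label{thm:sparse}
Under the standing assumptions alone, \eqref{eq:overlap} holds.
\end{theorem}

The proof is self-contained: it does not use the quoted result on the outlier but proves it again. Theorem~\ref{thm:sparse} follows from Theorem~\ref{thm:main} below, which decides, in a wider class of matrices, exactly when \eqref{eq:overlap} holds.

\subsection{Why the limit should be $1-|\xi|^{-2}$}

From now on $u^n$ is a unit vector, and the index $n$ is dropped when no confusion can arise. Since $E$ has rank one and $Eu=\xi u\neq0$, the range of $E$ is $\mathbb Cu$, so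
\begin{equation}\label{eq:uv}
E=uv^*,\qquad v=E^*u,\qquad \|v\|\le\|E\|,\qquad v^*u=\xi .
\end{equation}
If $Y\tilde u=\lambda\tilde u$ with $\lambda\ne0$, then $(\lambda-X)\tilde u=(v^*\tilde u)u$, that is, with $z=1/\lambda$,
\begin{equation}\label{eq:eigeq}
(I-zX)\tilde u=z\,(v^*\tilde u)\,u .
\end{equation}
When $I-zX$ is invertible, $\tilde u$ is therefore proportional to $(I-zX)^{-1}u$, and applying $v^*$ gives the equation $1=z\,v^*(I-zX)^{-1}u$ for the eigenvalue. Formally,
\begin{equation}\label{eq:neumann}
(I-zX)^{-1}u=u+zXu+z^2X^2u+\cdots .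
\end{equation}
For a deterministic vector $w$, independence and centering give $\mathbb E|w^*Xu|^2=\sum_{i,j}|w_i|^2|u_j|^2/n=\|w\|^2/n$, and summing this over the basis vectors $w=e_i$ gives $\mathbb E\|Xu\|^2=1$. So $X$ sends $u$ to a vector of mean square length one that is nearly orthogonal to every deterministic direction. Suppose that this persists, so that $u,Xu,X^2u,\dots$ are nearly orthonormal and only the first of them is seen by $v$. Then the eigenvalue equation becomes $1\approx z\xi$, the vector \eqref{eq:neumann} has component $1$ along $u$ and squared norm $\sum_l|z|^{2l}=(1-|\xi|^{-2})^{-1}$, and the squared overlap is $1-|\xi|^{-2}$.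

\subsection{The obstacles and the method}

This argument has two weak points. The first is the series \eqref{eq:neumann}. It cannot be controlled by the operator norm: if $K_n=n$ and $P(|a|>t)=ct^{-3}$ for large $t$, then for each fixed $R$,
\begin{equation}\label{eq:heavy}
P\big(\max_{i,j}|x_{ij}|\le R\big)=\big(1-cR^{-3}n^{-3/2}\big)^{n^2}\longrightarrow0,
\end{equation}
so $\|X\|\to\infty$ in probability. Nor can it be controlled term by term in $L^2$: the first coordinate of $X^2e_1$ is $x_{11}^2+\sum_{l\ge2}x_{1l}x_{l1}$, the sum is square integrable, and $x_{11}^2$ is not unless $\mu$ has a fourth moment.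

We avoid this by clearing the denominator of the resolvent. The vector $F(z)=\operatorname{adj}(I-zX)u$ is proportional to $(I-zX)^{-1}u$, and it is a polynomial in which no entry of $X$ is repeated inside a monomial. Its coefficients have second moments that grow linearly in the degree, uniformly in $n$, so on every disc $|z|\le r<1$ the high degrees are negligible in $L^2$ (Section~\ref{sec:adj}). In a fixed degree the entries may be truncated (Section~\ref{sec:trunc}), after which all moments exist. The price is the factor $q(z)=\det(I-zX)$, which must be kept away from zero (Section~\ref{sec:zero}). The outlier is then located by Rouch\'e's theorem (Section~\ref{sec:outlier}).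

The second weak point is real: $\mathbb E\|X^lu\|^2\approx1$ does not force $\|X^lu\|^2\approx1$. Section~\ref{sec:results} identifies the quantity that governs the fluctuations and states the results, Section~\ref{sec:gram} computes the moments of the Gram matrix of the vectors $X^lu$ after truncation, and Section~\ref{sec:limit} expresses the limit of the overlap through them.

\section{The general model and the results}\label{sec:results}

For each $n$, let $X=X^n=(x_{ij})$ have i.i.d.\ complex entries distributed as $x=x^{(n)}$, where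
\[
\mathbb Ex=0,\qquad \mathbb E|x|^2=\frac1n,\qquad \text{(H)}\quad \eta_n:=n\,\mathbb E\big[|x|^2\mathbf 1_{|x|>1}\big]\longrightarrow0 .
\]
A sequence $(E^n)$ is \emph{admissible} if each $E^n$ is deterministic of rank one, $\sup_n\|E^n\|\le M<\infty$, and the nonzero eigenvalue of $E^n$ is the fixed number $\xi$, $|\xi|>1$. Let $u=u^n$ be a unit right eigenvector of $E^n$ for $\xi$, let $Y=X+E$, and put
\[
\kappa_n:=n\,\mathbb E\big[|x|^4\mathbf 1_{|x|\le1}\big]\in[0,1],\qquad \omega_n:=\|u^n\|_4^4=\sum_i|u_i|^4\in(0,1].
\]

The number $\eta_n$ is the fraction of the variance carried by entries larger than $1$. The number $\omega_n$ is the probability that two indices drawn independently with weights $|u_i|^2$ coincide; it equals $1$ for $u=e_1$ and $1/n$ when all $|u_i|$ are equal. To see what $\kappa_n\omega_n$ measures, suppose $|x|\le1$ almost surely and let $\zeta=\sum_jx_{1j}u_j$. In the expansion of $\mathbb E|\zeta|^4$ a term survives only if all four indices are equal or if they form two distinct pairs. The first kind gives $\omega_n\mathbb E|x|^4=\omega_n\kappa_n/n$;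 each of the three pairings gives at most $n^{-2}\sum_{j,k}|u_j|^2|u_k|^2=n^{-2}$ in modulus. The rows of $X$ are i.i.d.\ and $\mathbb E|\zeta|^2=1/n$, hence
\begin{equation}\label{eq:varfirst}
\operatorname{Var}\|Xu\|^2=n\operatorname{Var}|\zeta|^2=\kappa_n\omega_n+O(1/n).
\end{equation}
So the first term of the series \eqref{eq:neumann} has an asymptotically deterministic length in $L^2$ exactly when $\kappa_n\omega_n\to0$. The theorem says that this is the whole condition.

\begin{theorem}\label{thm:main}
Assume \textup{(H)} and let $(E^n)$ be admissible.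
\begin{enumerate}
\item[(a)] For every $\varepsilon>0$ with $1+\varepsilon<|\xi|$, with probability tending to one, $Y^n$ has exactly one eigenvalue, counted with algebraic multiplicity, in $\{|z|>1+\varepsilon\}$. Call it $\lambda_n$. Then $\lambda_n\to\xi$ in probability, and with probability tending to one its unit eigenvector $\tilde u^n$ is unique up to a phase.
\item[(b)] If $\kappa_n\omega_n\to0$, then $|\langle u^n,\tilde u^n\rangle|^2\to1-|\xi|^{-2}$ in probability. Moreover, for all deterministic unit vectors $w^n$,
\[
|\langle w^n,\tilde u^n\rangle|^2-|\langle w^n,u^n\rangle|^2\big(1-|\xi|^{-2}\big)\longrightarrow0\qquad\text{in probability.}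
\]
\item[(c)] Conversely, if $|\langle u^n,\tilde u^n\rangle|^2\to1-|\xi|^{-2}$ in probability, then $\kappa_n\omega_n\to0$.
\end{enumerate}
\end{theorem}

The worst case is the most localized vector, $u=e_1$, and for it the criterion becomes the Lindeberg condition of the central limit theorem.

\begin{corollary}\label{cor:lindeberg}
Assume \textup{(H)}. The following are equivalent: \textup{(i)} the convergence \eqref{eq:overlap} holds for every admissible $(E^n)$; \textup{(ii)} it holds for $E^n=\xi e_1e_1^*$; \textup{(iii)} $n\,\mathbb E[|x|^2\mathbf 1_{|x|>\delta}]\to0$ for every $\delta>0$.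
\end{corollary}

\begin{proof}
If $\kappa_n\to0$, then (i) follows from Theorem~\ref{thm:main}(b) because $\omega_n\le1$, and (i) contains (ii). For $u=e_1$ we have $\omega_n=1$, so (ii) implies $\kappa_n\to0$ by Theorem~\ref{thm:main}(c). It remains to see that (iii) is equivalent to $\kappa_n\to0$. Let $\delta\in(0,1)$ and $m_n(\delta)=n\,\mathbb E[|x|^2\mathbf 1_{\delta<|x|\le1}]$. On $\{\delta<|x|\le1\}$ we have $\delta^2|x|^2\le|x|^4\le|x|^2$, and on $\{|x|\le\delta\}$ we have $|x|^4\le\delta^2|x|^2$, so
\[
\delta^2m_n(\delta)\le\kappa_n\le\delta^2+m_n(\delta).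
\]
Thus $\kappa_n\to0$ if and only if $m_n(\delta)\to0$ for all $\delta\in(0,1)$. Since $n\,\mathbb E[|x|^2\mathbf 1_{|x|>\delta}]=m_n(\delta)+\eta_n$, under (H) this is (iii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
Here $x=ab/\sqrt{K_n}$ with $a\sim\mu$ and $b\sim$ Bernoulli$(K_n/n)$ independent, so $\mathbb Ex=0$, and for every $g\ge0$ with $g(0)=0$,
\begin{equation}\label{eq:thin}
n\,\mathbb Eg(x)=K_n\,\mathbb Eg\big(a/\sqrt{K_n}\big).
\end{equation}
Hence $n\,\mathbb E|x|^2=1$, and $n\,\mathbb E[|x|^2\mathbf 1_{|x|>\delta}]=\mathbb E[|a|^2\mathbf 1_{|a|>\delta\sqrt{K_n}}]\to0$ for every $\delta>0$ by dominated convergence, because $\mu$ is fixed and $K_n\to\infty$. The case $\delta=1$ is (H), and Corollary~\ref{cor:lindeberg} gives \eqref{eq:overlap}.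
\end{proof}

For a bounded law $\mu$ the theorem also tells how far the condition $K_n\to\infty$ is needed.

\begin{corollary}\label{cor:bounded}
Consider the sparse model with $|a|\le C$ for $\mu$-almost every $a$ and $C^2\le K_n\le n$, where $K_n$ need not tend to infinity. Then the conclusions of Theorem~\ref{thm:main}\textup{(a)} hold, and $|\langle u^n,\tilde u^n\rangle|^2\to1-|\xi|^{-2}$ in probability if and only if $\|u^n\|_4^4/K_n\to0$, where $u^n$ is a unit vector. In particular, in this range, for $u^n=e_1$ the condition $K_n\to\infty$ is necessary and sufficient, while if $\|u^n\|_4\to0$, then bounded $K_n$ is allowed.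
\end{corollary}

\begin{proof}
Here $|x|\le C/\sqrt{K_n}\le1$, so $\eta_n=0$, and \eqref{eq:thin} gives $\kappa_n=\mathbb E|a|^4/K_n$ with $1=(\mathbb E|a|^2)^2\le\mathbb E|a|^4\le C^4$. So $\kappa_n\omega_n\to0$ means $\omega_n/K_n\to0$. For the last assertion note that $K_n\ge C^2\ge\mathbb E|a|^2=1$.
\end{proof}

\begin{example}\label{ex:signs}
Let $\mu$ be uniform on $\{-1,1\}$, let $K_n=K$ be constant and $E=\xi e_1e_1^*$. Both hypotheses of Theorem~\ref{thm:main} can be seen to fail by hand.

If $K\ge1$, then (H) holds and $\kappa_n\omega_n=1/K$. The first column of $X$ vanishes with probability $(1-K/n)^n\to e^{-K}$, and then $Ye_1=\xi e_1$. By part (a), the overlap equals $1$ with probability at least $e^{-K}-o(1)$, so \eqref{eq:overlap} fails.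

If $K<1$, the nonzero entries have modulus $K^{-1/2}>1$ and $\eta_n=1$. If for some $i\ge2$ the only nonzero entry in row $i$ of $X$ is $x_{ii}$, then $e_i^*Y=x_{ii}e_i^*$, and $Y$ has an eigenvalue of modulus $K^{-1/2}$. With $p=K/n$, this happens with probability $1-(1-p(1-p)^{n-1})^{n-1}\to1-\exp(-Ke^{-K})>0$. If $|\xi|\ne K^{-1/2}$ and $1+\varepsilon<K^{-1/2}$, the conclusion of part (a) fails. This explains the threshold $1$ in (H): it is the radius of the disc outside of which the outlier is to be alone.
\end{example}

In the proofs, $[n]=\{1,\dots,n\}$, limits are taken as $n\to\infty$ unless stated otherwise, $\|Z\|_{L^2}=(\mathbb E\|Z\|^2)^{1/2}$ for a random scalar or vector $Z$, and $o_P(1)$ denotes a sequence that tends to zero in probability.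

\section{The adjugate vector}\label{sec:adj}

\subsection{Identities}

The adjugate of an $n\times n$ matrix $N$ is the transposed matrix of cofactors,
\begin{equation}\label{eq:adjdef}
\operatorname{adj}(N)_{ij}=\sum_{\sigma\in\operatorname{Sym}(n),\ \sigma(j)=i}\operatorname{sgn}(\sigma)\prod_{l\ne j}N_{l\sigma(l)},
\end{equation}
and it satisfies $N\operatorname{adj}(N)=\det(N)I$. For vectors $b,c$ we have $\det(N-bc^*)=\det N-c^*\operatorname{adj}(N)b$: for invertible $N$ the left side is $\det N\cdot\det(I-N^{-1}bc^*)=\det N\cdot(1-c^*N^{-1}b)$, and both sides are continuous in $N$. Define the polynomials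
\[
q(z)=\det(I-zX)=\sum_{k\ge0}q_kz^k,\qquad F(z)=\operatorname{adj}(I-zX)\,u=\sum_{k\ge0}F_kz^k .
\]
The two facts above, with $E=uv^*$ as in \eqref{eq:uv}, give
\begin{equation}\label{eq:ident}
(I-zX)F(z)=q(z)u,\qquad \det(I-zY)=q(z)-z\,v^*F(z).
\end{equation}
For small $|z|$ the series \eqref{eq:neumann} converges and $F(z)=q(z)(I-zX)^{-1}u$; comparing coefficients,
\begin{equation}\label{eq:conv}
F_k=\sum_{l=0}^kq_{k-l}X^lu .
\end{equation}

\subsection{Degrees one and two}

We have $q_0=1$, $q_1=-\operatorname{tr}X$ and $q_2=\sum_{l<m}(x_{ll}x_{mm}-x_{lm}x_{ml})$. In degree one, $F_1=q_1u+Xu$, so $w^*F_1-(w^*u)q_1=w^*Xu$ has second moment $\|w\|^2/n$: deterministic directions see $F_1$ as $q_1u$. In degree two, $F_2=q_2u-(\operatorname{tr}X)Xu+X^2u$. In the $i$th coordinate, the coefficient of $u_j$ for $j\ne i$ is $\sum_l(x_{il}x_{lj}-x_{ll}x_{ij})$, in which the terms $l=i$ and $l=j$ vanish. The coefficient of $u_i$ is $q_2+\sum_l(x_{il}x_{li}-x_{ll}x_{ii})$, in which the term $l=i$, the one containing $x_{ii}^2$, vanishes, and the other terms cancel the terms of $q_2$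 that involve the index $i$. Thus
\[
(F_2)_i=u_i\sum_{\substack{l<m\\ l,m\ne i}}(x_{ll}x_{mm}-x_{lm}x_{ml})+\sum_{j\ne i}u_j\sum_{l\ne i,j}(x_{il}x_{lj}-x_{ll}x_{ij}).
\]
The square that made $X^2u$ non-integrable has disappeared. What is left is a combination of distinct monomials, each a product of two different entries, hence orthogonal in $L^2$ with squared norm $n^{-2}$. There are $(n-1)(n-2)$ of them next to $u_i$ and $2(n-2)$ next to each $u_j$, so
\[
\mathbb E\|F_2\|^2=\sum_i|u_i|^2\frac{(n-1)(n-2)}{n^2}+\sum_{i\neq j}|u_j|^2\frac{2(n-2)}{n^2}\le1+2 .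
\]
The next lemma does this in every degree.

\subsection{Second moments}

For $S\subset[n]^2$ let $x(S)=\prod_{f\in S}x_f$. If $S\ne S'$ have the same size $k$, some cell $f$ lies in $S\setminus S'$, and the centered factor $x_f$ is independent of the rest of $x(S)\overline{x(S')}$. Therefore
\begin{equation}\label{eq:orth}
\mathbb E\,x(S)\overline{x(S')}=0\quad(S\ne S'),\qquad \mathbb E|x(S)|^2=n^{-k}.
\end{equation}
This is all that the lemma uses about the law of $X$; hypothesis (H) plays no role. It does use that $u$ and $w$ are deterministic.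

\begin{lemma}\label{lem:L2}
For all $n\ge1$, $k\ge0$ and all deterministic $w\in\mathbb C^n$,
\[
\mathbb E|q_k|^2\le1,\qquad \mathbb E\|F_k\|^2\le k+1,\qquad \big\|w^*F_k-(w^*u)q_k\big\|_{L^2}\le2\|w\|\sqrt{k/n}.
\]
\end{lemma}

\begin{proof}
\emph{The coefficients $q_k$.} Expand $\det(I-zX)=\sum_\sigma\operatorname{sgn}(\sigma)\prod_l(\delta_{l\sigma(l)}-zx_{l\sigma(l)})$, and let $J$ be the set of rows $l$ in which the factor $-zx_{l\sigma(l)}$ is chosen. The other rows must be fixed by $\sigma$, so
\begin{equation}\label{eq:qk}
q_k=(-1)^k\sum_{|J|=k}\ \sum_{\sigma\in\operatorname{Sym}(J)}\operatorname{sgn}(\sigma)\,x(S_{J,\sigma}),\qquad S_{J,\sigma}=\{(l,\sigma(l)):l\in J\}.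
\end{equation}
The set $S_{J,\sigma}$ is the graph of $\sigma|_J$, so it determines $J$, $\sigma(J)$ and $\sigma|_J$. The $\binom nkk!\le n^k$ monomials in \eqref{eq:qk} are therefore distinct, and \eqref{eq:orth} gives $\mathbb E|q_k|^2\le1$.

\emph{The coefficients of the adjugate.} Write $\operatorname{adj}(I-zX)=\sum_k\Gamma_kz^k$, so that $F_k=\Gamma_ku$. The same expansion of \eqref{eq:adjdef} shows that $(\Gamma_k)_{ij}$ is the sum of $(-1)^k\operatorname{sgn}(\sigma)x(S_{J,\sigma})$ over the pairs $(J,\sigma)$ with $J\subset[n]\setminus\{j\}$, $|J|=k$, $\sigma(j)=i$, and $\sigma$ equal to the identity outside $J\cup\{j\}$. Then $\sigma$ permutes $J\cup\{j\}$, and there are two cases.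
\begin{itemize}
\item If $i=j$, then $\sigma(J)=J\not\ni i$. The terms are exactly the terms of \eqref{eq:qk} with $i\notin J$, with the same signs. There are $\binom{n-1}kk!\le n^k$ of them.
\item If $i\ne j$, then $i=\sigma(j)\in J$ and $\sigma(J)=(J\cup\{j\})\setminus\{i\}$, so $\{i\}=J\setminus\sigma(J)$ and $\{j\}=\sigma(J)\setminus J$. There are $\binom{n-2}{k-1}$ choices of $J$ and $k!$ bijections from $J$ onto $\sigma(J)$, so at most $kn^{k-1}$ terms (none if $k=0$).
\end{itemize}
Consequently, a monomial that occurs off the diagonal determines $i$, $j$, $J$ and $\sigma$, so it occurs only once in all off-diagonal entries together, and it does not occur on the diagonal, where $\sigma(J)=J$. A monomial that occurs on the diagonal occurs once in each $(\Gamma_k)_{ii}$ with $i\notin J$.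

\emph{The norm of $F_k$.} For fixed $i$ the monomials in $(F_k)_i=\sum_j(\Gamma_k)_{ij}u_j$ are distinct, so $\mathbb E|(F_k)_i|^2\le|u_i|^2+\sum_{j\ne i}|u_j|^2k/n$. Summing over $i$ gives $1+k$.

\emph{The projection on $w$.} Write
\[
w^*F_k-(w^*u)q_k=\sum_{i\ne j}\overline{w_i}\,u_j(\Gamma_k)_{ij}-\sum_i\overline{w_i}\,u_i\big(q_k-(\Gamma_k)_{ii}\big).
\]
In the first sum all monomials are distinct, so its second moment is at most $\sum_{i\ne j}|w_i|^2|u_j|^2k/n\le\|w\|^2k/n$. In the second sum monomials are repeated for different $i$, and we use the triangle inequality instead. The difference $q_k-(\Gamma_k)_{ii}$ consists of the terms of \eqref{eq:qk} with $i\in J$, which number $\binom{n-1}{k-1}k!\le kn^{k-1}$, so its $L^2$ norm is at most $\sqrt{k/n}$. The second sum has $L^2$ norm at most $\sum_i|w_i||u_i|\sqrt{k/n}\le\|w\|\sqrt{k/n}$ by the Cauchy--Schwarz inequality.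
\end{proof}

The bounds grow polynomially in $k$, so they can be summed against $r^k$ for every $r<1$. This is where the unit disc, and with it the hypothesis $|\xi|>1$, comes from. Let $q_{\le m}(z)=\sum_{k\le m}q_kz^k$ and $F_{\le m}(z)=\sum_{k\le m}F_kz^k$.

\begin{lemma}\label{lem:disc}
Let $0<r<1$. For all $n$, $m$ and all deterministic $w\in\mathbb C^n$,
\begin{align}
&\Big\|\sup_{|z|\le r}\|F-F_{\le m}\|\Big\|_{L^2}\le\sum_{k>m}r^k\sqrt{k+1},\qquad \Big\|\sup_{|z|\le r}|q-q_{\le m}|\Big\|_{L^2}\le\sum_{k>m}r^k,\label{eq:tail}\\
&\Big\|\sup_{|z|\le r}\|\partial_zF\|\Big\|_{L^2}+\Big\|\sup_{|z|\le r}|\partial_zq|\Big\|_{L^2}\le2\sum_{k\ge1}kr^{k-1}\sqrt{k+1},\label{eq:deriv}\\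
&\Big\|\sup_{|z|\le r}\big|w^*F(z)-(w^*u)q(z)\big|\Big\|_{L^2}\le\frac{2\|w\|}{\sqrt n}\sum_{k\ge1}r^k\sqrt k .\label{eq:iso}
\end{align}
\end{lemma}

\begin{proof}
If $f(z)=\sum_kf_kz^k$ is a polynomial with scalar or vector coefficients, then on $|z|\le r$ we have $\|f-f_{\le m}\|\le\sum_{k>m}r^k\|f_k\|$, $\|\partial_zf\|\le\sum_{k\ge1}kr^{k-1}\|f_k\|$ and $\|f\|\le\sum_{k\geq0}r^k\|f_k\|$. Take $L^2$ norms, use Minkowski's inequality, and insert Lemma~\ref{lem:L2} for $f=F$, $f=q$ and $f=w^*F-(w^*u)q$.
\end{proof}

The right sides of \eqref{eq:tail} do not depend on $n$ and tend to $0$ as $m\to\infty$. Estimate \eqref{eq:iso} is the rigorous form of the statement that deterministic directions see only the first term of \eqref{eq:neumann}.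

\section{Truncation of the entries}\label{sec:trunc}

Upper bounds in $L^2$ neither keep $q$ away from zero nor determine the law of $\|F\|$. For these two tasks we need the traces of powers of $X$ and the vectors $X^lu$, whose moments may be infinite. We therefore cut the entries at level $1$. One cannot argue that the cut changes nothing with high probability: by \eqref{eq:heavy} with $R=1$, entries larger than $1$ may be present with probability tending to one. But they carry a vanishing fraction $\eta_n$ of the variance, and for multilinear polynomials of fixed degree only the variance matters. Let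
\[
\hat x_{ij}=x_{ij}\mathbf 1_{|x_{ij}|\le1}-\mathbb E\big[x\mathbf 1_{|x|\le1}\big],\qquad \hat X=(\hat x_{ij}),
\]
let $\hat q,\hat F$ be defined from $\hat X$ as $q,F$ are from $X$, and put $\theta_n=\eta_n/n$, $s_n=n\,\mathbb E|\hat x|^2$, $\hat\kappa_n=n\,\mathbb E|\hat x|^4$.

\begin{lemma}\label{lem:trunc}
The entries of $\hat X$ are i.i.d.\ and centered, and under \textup{(H)}:
\begin{enumerate}
\item[(i)] $|\hat x|\le1+\theta_n$, $s_n\le1$, $s_n\to1$, and $\mathbb E|\hat x|^m\le(1+\theta_n)^{m-2}/n$ for $m\ge2$;
\item[(ii)] $\hat\kappa_n-\kappa_n\to0$;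
\item[(iii)] $\mathbb E|q_k-\hat q_k|^2\le k^2\eta_n$ and $\mathbb E\|F_k-\hat F_k\|^2\le k^2(k+1)\eta_n$ for every $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $c_n=\mathbb E[x\mathbf 1_{|x|\le1}]$. Since $\mathbb Ex=0$, we have $c_n=-\mathbb E[x\mathbf 1_{|x|>1}]$ and $|c_n|\le\mathbb E[|x|^2\mathbf 1_{|x|>1}]=\theta_n$. Hence $|\hat x|\le1+\theta_n$, and $s_n=1-\eta_n-n|c_n|^2$ lies between $1-\eta_n-\eta_n^2/n$ and $1$. Finally, $\mathbb E|\hat x|^m\le(1+\theta_n)^{m-2}\mathbb E|\hat x|^2$.

(ii) By Minkowski's inequality in $L^4$, $|\hat\kappa_n^{1/4}-\kappa_n^{1/4}|\le n^{1/4}|c_n|\le\eta_nn^{-3/4}\to0$, and both sequences are bounded, by (i) and $\kappa_n\le1$.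

(iii) The variable $x-\hat x=x\mathbf 1_{|x|>1}-\mathbb E[x\mathbf 1_{|x|>1}]$ has second moment at most $\eta_n/n$. For $S=\{f_1,\dots,f_k\}$,
\[
x(S)-\hat x(S)=\sum_{j=1}^k\hat x_{f_1}\cdots\hat x_{f_{j-1}}\,(x_{f_j}-\hat x_{f_j})\,x_{f_{j+1}}\cdots x_{f_k},
\]
and each summand, a product of independent factors, has $L^2$ norm at most $n^{-(k-1)/2}(\eta_n/n)^{1/2}$. So $\mathbb E|x(S)-\hat x(S)|^2\le k^2\eta_nn^{-k}$. These differences are still orthogonal for distinct $S,S'$ of size $k$: if $f\in S\setminus S'$, then conditionally on all entries other than $x_f$, the variable $x(S)-\hat x(S)=x_f\,x(S\setminus f)-\hat x_f\,\hat x(S\setminus f)$ has mean zero and $x(S')-\hat x(S')$ is constant. Now $q_k-\hat q_k$ and $F_k-\hat F_k$ have the expansions found in the proof of Lemma~\ref{lem:L2}, with $x(S)-\hat x(S)$ in place of $x(S)$. The same counts give the bounds $1$ and $k+1$ multiplied by $k^2\eta_n$.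
\end{proof}

\paragraph{Walks and shapes.} A \emph{walk} of length $k\ge0$ is a sequence $\gamma=(\gamma_0,\dots,\gamma_k)\in[n]^{k+1}$; put $\hat x(\gamma)=\prod_{s=1}^k\hat x_{\gamma_{s-1}\gamma_s}$, an empty product being $1$. Then $(\hat X^k)_{ij}$ is the sum of $\hat x(\gamma)$ over the walks of length $k$ from $i$ to $j$. The \emph{shape} of a finite family of walks of prescribed lengths is the partition of all their positions according to equal values. A shape defines a directed graph, loops allowed: its vertex set $V$ is the set of blocks, and its set of arcs $\mathcal A$ consists of the ordered pairs of blocks joined by some step. The \emph{multiplicity} of an arc is the total number of steps, in all walks, that traverse it. The families with a given shape correspond to the injective labelings $V\to[n]$, and the number of shapes depends on the lengths only. A shape is \emph{null} if some arc has multiplicity one. Consider the product over the family of the factors $\hat x(\gamma)$, some of them conjugated, and let $N$ be the sum of the lengths. Distinct arcs are independent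 centered entries, so by Lemma~\ref{lem:trunc}(i)
\begin{equation}\label{eq:shape}
\text{the expectation is $0$ if the shape is null, and at most $(1+\theta_n)^Nn^{-|\mathcal A|}$ in modulus otherwise.}
\end{equation}

\section{The determinant stays away from zero}\label{sec:zero}

\subsection{Facts on convergence in law}\label{sec:law}

For random elements of a complete separable metric space, $Z_n\Rightarrow Z$ means $\mathbb Eg(Z_n)\to\mathbb Eg(Z)$ for all bounded continuous $g$. A sequence of complex random variables is \emph{tight} if for each $\beta>0$ there is $R$ with $\sup_nP(|Z_n|>R)\le\beta$. We use the following textbook facts.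
\begin{enumerate}
\item[(L1)] If $Z_n\Rightarrow Z$ and $\phi$ is continuous at almost every value of $Z$, then $\phi(Z_n)\Rightarrow\phi(Z)$. If $Z_n\Rightarrow Z$ and the distance from $Z_n$ to $Z_n'$ is $o_P(1)$, then $Z_n'\Rightarrow Z$. Convergence in law to a constant is convergence in probability.
\item[(L2)] (Portmanteau) If $Z_n\Rightarrow Z$, then $\limsup_nP(Z_n\in\mathcal C)\le P(Z\in\mathcal C)$ for closed $\mathcal C$.
\item[(L3)] If $Z_n\Rightarrow Z$ and $Z_n\ge0$, then $\mathbb EZ\le\liminf_n\mathbb EZ_n$ (Fatou). If moreover $\sup_n\mathbb EZ_n^2<\infty$, then $(Z_n)$ is uniformly integrable and $\mathbb EZ_n\to\mathbb EZ$.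
\item[(L4)] Sequences that are bounded in $L^1$, or converge in law, are tight, and a tight sequence times $o_P(1)$ is $o_P(1)$. Given countably many tight sequences $(Z_{n,k})_n$, $k\in\mathbb N$, every subsequence has a further subsequence along which $(Z_{n,k})_k$ converges in law in $\mathbb C^{\mathbb N}$ with the product topology (Prokhorov).
\item[(L5)] (Approximation, \cite[Theorem 3.2]{Bil}) If $Z_{m,n}\Rightarrow Z_m$ as $n\to\infty$ for each $m$, $Z_m\Rightarrow Z$ as $m\to\infty$, and $\lim_m\limsup_nP(|Z_{m,n}-Z_n'|>\delta)=0$ for all $\delta>0$, then $Z_n'\Rightarrow Z$.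
\end{enumerate}

\subsection{Traces and the limit of $q$}

A function with no zeros is an exponential, and for a determinant the exponent is explicit. If $\hat\lambda_1,\dots,\hat\lambda_n$ are the eigenvalues of $\hat X$ and $t_k=\operatorname{tr}\hat X^k=\sum_i\hat\lambda_i^k$, then for small $|z|$
\[
\hat q(z)=\prod_i(1-z\hat\lambda_i)=\exp\Big(-\sum_{k\ge1}t_k\frac{z^k}k\Big).
\]
Define polynomials $P_k$, not depending on $n$, by the identity of formal power series $\exp(-\sum_{k\ge1}\tau_kz^k/k)=\sum_{k\ge0}P_k(\tau_1,\dots,\tau_k)z^k$; for instance $P_1=-\tau_1$ and $P_2=(\tau_1^2-\tau_2)/2$. Then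
\begin{equation}\label{eq:Pk}
\hat q_k=P_k(t_1,\dots,t_k).
\end{equation}
For finite $n$ the series in the exponent converges only up to the first zero of $\hat q$, which is what we want to locate, and we have no bound on $t_k$ that is uniform in $k$ and $n$. The way out is to pass to the limit in $n$ first. The function $q$ survives the limit because of \eqref{eq:tail}; the relation \eqref{eq:Pk} survives because it involves finitely many variables; and the limiting traces grow only polynomially in $k$, by the next lemma.

\begin{lemma}\label{lem:trace}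
For each fixed $k\ge1$, $\limsup_n\mathbb E|t_k|^2\le2k^2$.
\end{lemma}

\begin{proof}
We have $\mathbb E|t_k|^2=\sum\mathbb E\,\hat x(\gamma)\overline{\hat x(\gamma')}$, summed over pairs of closed walks ($\gamma_k=\gamma_0$, $\gamma'_k=\gamma'_0$) of length $k$. A shape has at most $n^{|V|}$ labelings, so by \eqref{eq:shape} it contributes at most $(1+\theta_n)^{2k}n^{|V|-|\mathcal A|}$ in modulus. A closed walk enters and leaves each vertex it visits, so all in-degrees and out-degrees are at least $1$. Each of these families of degrees sums to $|\mathcal A|$, hence $|\mathcal A|\ge|V|$, and the shapes with $|\mathcal A|>|V|$ contribute $O(1/n)$ in total.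

If $|\mathcal A|=|V|$, all in-degrees and out-degrees equal $1$. The graph is then a disjoint union of directed cycles, and each walk winds around one cycle, whose length divides $k$. If the two cycles are disjoint, the shape is determined by their lengths, which gives at most $k^2$ shapes. If they coincide, it is determined by the length $d\le k$ and by the position of $\gamma_0'$ on the cycle relative to $\gamma_0$, which gives at most $k^2$ shapes again. Each contributes at most $(1+\theta_n)^{2k}\to1$.
\end{proof}

The level of the truncation matters here: with entries bounded by $R>1$ the same proof gives a bound of order $R^{2k}$, which would only yield a zero-free disc of radius $1/R$, in line with Example~\ref{ex:signs}.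

\begin{lemma}\label{lem:zerofree}
Suppose that along a subsequence $\big((q_k)_{k\ge0},(t_k)_{k\ge1}\big)\Rightarrow\big((Q_k)_{k\ge0},(T_k)_{k\ge1}\big)$ in the product topology. Then almost surely $Q(z)=\sum_kQ_kz^k$ converges in the open unit disc and has no zero there.
\end{lemma}

\begin{proof}
By \eqref{eq:Pk} and Lemma~\ref{lem:trunc}(iii), $q_k-P_k(t_1,\dots,t_k)=q_k-\hat q_k=o_P(1)$. By (L1) the left side converges in law to $Q_k-P_k(T_1,\dots,T_k)$, which is therefore $0$ almost surely. By (L3) and Lemma~\ref{lem:trace}, $\mathbb E|T_k|^2\le2k^2$, so $\mathbb E\sum_k|T_k|^2k^{-4}<\infty$ and almost surely $T_k=O(k^2)$. Then $\sum_kT_kz^k/k$ is analytic in the unit disc, and $\exp(-\sum_kT_kz^k/k)$ is analytic and zero-free there, with Taylor coefficients $P_k(T_1,\dots,T_k)=Q_k$.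
\end{proof}

\begin{proposition}\label{prop:lower}
For every $r\in(0,1)$ and $\beta>0$ there is $c>0$ such that
\[
\limsup_nP\Big(\min_{|z|\le r}|q(z)|\le c\Big)\le\beta .
\]
\end{proposition}

\begin{proof}
Write $\mathfrak m(f)=\min_{|z|\le r}|f(z)|$, and note that $|\mathfrak m(f)-\mathfrak m(g)|\le\sup_{|z|\le r}|f-g|$. If the claim fails for some $r,\beta$, there are $n_1<n_2<\cdots$ with $P(\mathfrak m(q)\le1/j)>\beta$ for $n=n_j$. The sequences $q_k$ and $t_k$ are bounded in $L^2$ for each $k$ (Lemmas~\ref{lem:L2} and~\ref{lem:trace}), so by (L4) we may pass to a further subsequence along which the hypothesis of Lemma~\ref{lem:zerofree} holds. Apply (L5) along it with $Z_{m,n}=\mathfrak m(q_{\le m})$ and $Z_n'=\mathfrak m(q)$. The variable $Z_{m,n}$ is a continuous function of $(q_0,\dots,q_m)$, so $Z_{m,n}\Rightarrow\mathfrak m(Q_{\le m})$, where $Q_{\le m}$ is the partial sum of $Q$. Almost surely $Q_{\le m}\to Q$ uniformly on $|z|\le r$, so $\mathfrak m(Q_{\le m})\to\mathfrak m(Q)$. The third condition follows from \eqref{eq:tail} and Chebyshev's inequality. Hence $\mathfrak m(q)\Rightarrow\mathfrak m(Q)$.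 For fixed $c>0$ we have $P(\mathfrak m(q)\le c)>\beta$ at $n=n_j$ for all $j\ge1/c$, so (L2) gives $P(\mathfrak m(Q)\le c)\ge\beta$. Letting $c\downarrow0$ yields $P(\mathfrak m(Q)=0)\ge\beta$, which contradicts Lemma~\ref{lem:zerofree}.
\end{proof}

\section{The outlier and its eigenvector}\label{sec:outlier}

Fix $\varepsilon$ with $1+\varepsilon<|\xi|$, and let, for the rest of the paper,
\[
z_0=1/\xi,\qquad r=1/(1+\varepsilon)\in(|z_0|,1).
\]
Since $\det(I-zY)=\prod_i(1-z\lambda_i(Y))$, the map $\lambda\mapsto1/\lambda$ is a bijection, preserving multiplicities, from the eigenvalues of $Y$ in $\{|\lambda|>1+\varepsilon\}$ to the zeros of $\det(I-zY)$ in $\{|z|<r\}$. Recall Rouch\'e's theorem: if $f,h$ are analytic near a closed disc and $|h|<|f|$ on its boundary circle, then $f$ and $f+h$ have the same number of zeros in the open disc, counted with multiplicity.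

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(a)}]
By \eqref{eq:ident},
\[
\det(I-zY)=q(z)(1-\xi z)+h(z),\qquad h(z)=-z\big(v^*F(z)-\xi q(z)\big).
\]
Since $v^*u=\xi$ and $\|v\|\le M$, estimate \eqref{eq:iso} with $w=v$ gives $\sup_{|z|\le r}|h|=o_P(1)$. This is the only use of the bound on $\|E^n\|$. Fix $\delta>0$ with $\{|z-z_0|\le\delta\}\subset\{|z|<r\}$, and let $d>0$ be the minimum of $|1-\xi z|$ over the two circles $|z|=r$ and $|z-z_0|=\delta$, neither of which contains $z_0$. Given $\beta>0$, take $c$ from Proposition~\ref{prop:lower}. For large $n$, with probability at least $1-3\beta$,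
\[
\min_{|z|\le r}|q|>c\qquad\text{and}\qquad\sup_{|z|\le r}|h|<cd .
\]
On this event $|h|<|q(z)(1-\xi z)|$ on both circles, and $q(z)(1-\xi z)$ has exactly one zero in each of the two open discs, the simple zero $z_0$. By Rouch\'e's theorem, $\det(I-zY)$ has exactly one zero in $|z|<r$, counted with multiplicity, and it lies in $|z-z_0|<\delta$.

Let $\Omega_n$ be the event that $Y$ has exactly one eigenvalue $\lambda_n$ in $\{|\lambda|>1+\varepsilon\}$, with multiplicity, and that $q$ has no zero in $|z|\le r$. On $\Omega_n$ put $z_n=1/\lambda_n$; off $\Omega_n$ put $z_n=z_0$. Since $\beta$ and $\delta$ are arbitrary, $P(\Omega_n)\to1$ and $z_n\to z_0$ in probability, so $\lambda_n\to\xi$ in probability.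

On $\Omega_n$ we have $q(z_n)\ne0$, so $I-z_nX$ is invertible and $(I-z_nX)^{-1}u=F(z_n)/q(z_n)$ by \eqref{eq:ident}. By \eqref{eq:eigeq}, every eigenvector for $\lambda_n$ satisfies $\tilde u=z_n(v^*\tilde u)q(z_n)^{-1}F(z_n)$, so it is a multiple of the nonzero vector $F(z_n)$. A unit eigenvector is thus unique up to a phase.
\end{proof}

The proof gives the formula on which the rest depends: on $\Omega_n$,
\begin{equation}\label{eq:formula}
|\langle w,\tilde u\rangle|^2=\frac{|w^*F(z_n)|^2}{\|F(z_n)\|^2}\qquad\text{for every vector }w .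
\end{equation}
By \eqref{eq:iso} the numerator is close to $|w^*u|^2|q(z_n)|^2$. The denominator remains, and by \eqref{eq:conv} it is governed by the inner products of the vectors $X^lu$.

\section{The Gram matrix of the vectors $\hat X^lu$}\label{sec:gram}

Let $G_{l,l'}=\langle\hat X^{l'}u,\hat X^lu\rangle$ and $W_l=G_{l,l}=\|\hat X^lu\|^2$, so $W_0=1$ and $\overline{G_{l,l'}}=G_{l',l}$. The lemma shows that the vectors $\hat X^lu$ are always asymptotically orthogonal with mean square length one, and it extends \eqref{eq:varfirst}, the case $l=l'=1$ of (iii), to all pairs of lengths.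

\begin{lemma}\label{lem:gram}
For fixed $l,l'\ge0$:
\begin{enumerate}
\item[(i)] $\mathbb EW_l\to1$;
\item[(ii)] $\mathbb E|G_{l,l'}|^2\to0$ if $l\ne l'$;
\item[(iii)] $\mathbb E[W_lW_{l'}]=1+\omega_n\sum_{m=1}^{\min(l,l')}\hat\kappa_n^{\,m}+o(1)$;
\item[(iv)] $\sup_n\mathbb EW_l^4<\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
All four quantities have the form $\mathbb E\prod_{a=1}^pG_{l_a,l_a'}$. The $i$th coordinate of $\hat X^lu$ is the sum of $\hat x(\gamma)u_{\gamma_l}$ over walks of length $l$ that start at $i$, so, writing $\operatorname{end}\gamma$ for the last vertex,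
\[
\mathbb E\prod_{a=1}^pG_{l_a,l_a'}=\sum\ \prod_{a=1}^pu_{\operatorname{end}\gamma_a}\overline{u_{\operatorname{end}\gamma_a'}}\ \ \mathbb E\prod_{a=1}^p\hat x(\gamma_a)\overline{\hat x(\gamma_a')},
\]
where the sum runs over $p$ pairs of walks $(\gamma_a,\gamma_a')$ of lengths $(l_a,l_a')$, the two walks of a pair starting at the same vertex. Group the terms by shape and discard null shapes. Unlike in Lemma~\ref{lem:trace}, the walks are open, so a graph may have \emph{sinks}, vertices of out-degree $0$, and then fewer arcs than vertices. The weights $u$ compensate for this.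

\emph{Step 1: at least two walks end at each sink.} Let $V_0$ be the set of sinks and let $\nu(t)$ be the number of walks, among the $2p$, that end at the vertex $t$. A walk that visits a sink cannot leave it, so it visits the sink once, at its last position. Each vertex is visited, so $\nu(t)\ge1$ for $t\in V_0$. Suppose $\nu(t)=1$; then $t$ is visited by exactly one walk, exactly once. If this walk has positive length, its last arc has multiplicity one and the shape is null. If it has length $0$, it starts at $t$, so its partner also starts at $t$ and is a second walk that visits $t$. Both cases are impossible, so $\nu(t)\ge2$.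

\emph{Step 2: the size of a shape.} By \eqref{eq:shape}, summing absolute values over all labelings, injective or not, a shape contributes at most $(1+\theta_n)^Nn^{-|\mathcal A|}\prod_{t\in V}\sum_i|u_i|^{\nu(t)}$. Since $\|u\|=1$, the sum $\sum_i|u_i|^\nu$ is $n$ for $\nu=0$, at most $\sqrt n$ for $\nu=1$, and at most $1$ for $\nu\ge2$. Let $V_1$ be the set of vertices outside $V_0$ at which some walk ends. By Step 1 the contribution is at most
\[
(1+\theta_n)^N\,n^{|V\setminus V_0|-|\mathcal A|-|V_1|/2}.
\]
The out-degrees of the vertices outside $V_0$ are at least $1$ and sum to $|\mathcal A|$, so the exponent is at most $0$. Every shape contributes $O(1)$, which for $p=4$ and all lengths equal to $l$ proves (iv). The exponent is at most $-1/2$ unless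
\begin{equation}\label{eq:star}
\text{every vertex outside $V_0$ has out-degree $1$, and every walk ends in $V_0$.}
\end{equation}

\emph{Step 3: the shapes that satisfy \eqref{eq:star}.} Each walk follows the unique outgoing arcs until it reaches a sink, and it stops exactly there. So the part of a walk after a visit to a vertex $t$, including the number of remaining steps, depends only on $t$. Two consequences follow. A walk is self-avoiding, because two visits to the same vertex would leave different numbers of remaining steps. And the two walks of a pair, which have the same start, are equal: $\gamma_a=\gamma_a'$ and $l_a=l_a'$ for all $a$.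

\emph{Proof of \textup{(ii)}.} We have $|G_{l,l'}|^2=G_{l,l'}G_{l',l}$, and for $l\ne l'$ no shape satisfies \eqref{eq:star}. Hence $\mathbb E|G_{l,l'}|^2=O(n^{-1/2})$.

\emph{Proof of \textup{(i)}.} For $p=1$ the only shape with \eqref{eq:star} is a self-avoiding path with $l$ arcs, each traversed once by $\gamma_1$ and once by $\gamma_1'$, with expectation $\mathbb E|\hat x|^2=s_n/n$. Labeling the sink first, it contributes $\sum_t|u_t|^2\,(n-1)\cdots(n-l)\,(s_n/n)^l\to1$.

\emph{Proof of \textup{(iii)}.} For $p=2$ there are two self-avoiding paths $\gamma_1=\gamma_1'$ and $\gamma_2=\gamma_2'$ of lengths $l$ and $l'$. If they share a vertex, take the first vertex of $\gamma_1$ that lies on $\gamma_2$, and let $m$ be its number of remaining steps. From there on the paths coincide. A common vertex has the same number of remaining steps on both paths, at most $m$ by the choice of $m$, so there are no other common vertices. The shapes are therefore the disjoint one and one shape for each $m\in\{0,\dots,\min(l,l')\}$, in which the paths share exactly their last $m$ arcs (Figure~\ref{fig:merge});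 all of them satisfy \eqref{eq:star}.

The disjoint shape has two sinks, $l+l'$ other vertices and $l+l'$ arcs of multiplicity two. It contributes
\[
\sum_{t\ne t'}|u_t|^2|u_{t'}|^2\ (n-2)\cdots(n-1-l-l')\,\Big(\frac{s_n}n\Big)^{l+l'}=1-\omega_n+o(1).
\]
The shape with parameter $m$ has one sink, where all four walks end, $l+l'-m$ other vertices, $l+l'-2m$ arcs of multiplicity two, and $m$ arcs traversed twice by unconjugated and twice by conjugated walks, with expectation $\mathbb E|\hat x|^4=\hat\kappa_n/n$. It contributes
\[
\sum_t|u_t|^4\ (n-1)\cdots(n-l-l'+m)\,\Big(\frac{s_n}n\Big)^{l+l'-2m}\Big(\frac{\hat\kappa_n}n\Big)^m=\omega_n\hat\kappa_n^{\,m}+o(1),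
\]
with the convention $\hat\kappa_n^{\,0}=1$. The term $m=0$ and the disjoint shape add up to $1+o(1)$, and (iii) follows.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\node[circle,fill,inner sep=1.5pt,label=left:{start of $\gamma_1$}] (a0) at (0,0.5) {};
\node[circle,fill,inner sep=1.5pt] (a1) at (1,0.5) {};
\node[circle,fill,inner sep=1.5pt,label=left:{start of $\gamma_2$}] (b0) at (1,-0.5) {};
\node[circle,fill,inner sep=1.5pt] (c0) at (2,0) {};
\node[circle,fill,inner sep=1.5pt] (c1) at (3,0) {};
\node[circle,draw,inner sep=2pt,label=right:{$|u_t|^4$}] (t) at (4,0) {};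
\draw[->] (a0) -- node[above] {$s_n/n$} (a1);
\draw[->] (a1) -- node[above right] {$s_n/n$} (c0);
\draw[->] (b0) -- node[below right] {$s_n/n$} (c0);
\draw[->,very thick] (c0) -- node[above] {$\hat\kappa_n/n$} (c1);
\draw[->,very thick] (c1) -- node[above] {$\hat\kappa_n/n$} (t);
\end{tikzpicture}
\caption{A leading shape in $\mathbb E\big[\|\hat X^4u\|^2\|\hat X^3u\|^2\big]$: a path $\gamma_1$ of length $4$ and a path $\gamma_2$ of length $3$, each traversed twice, share their last $m=2$ arcs. Thin arcs carry the second moment of an entry, thick arcs the fourth moment. The five black vertices have about $n$ labels each, and the common endpoint $t$ carries the weight $|u_t|^4$, so the shape contributes about $\omega_n\hat\kappa_n^{\,2}$.}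
\label{fig:merge}
\end{figure}

\section{The limit of the overlap}\label{sec:limit}

Neither $q(z_0)$ nor the lengths $W_l$ need converge, so we work along subsequences and use that a sequence of numbers tends to $0$ if every subsequence has a further subsequence that does. The sequences $q_k$, $t_k$, $W_l$ are tight by Lemmas~\ref{lem:L2}, \ref{lem:trace} and~\ref{lem:gram}. By (L4) and Lemma~\ref{lem:trunc}(ii), every subsequence has a further subsequence along which
\begin{equation}\label{eq:good}
\begin{gathered}
\kappa_n\to\kappa\in[0,1],\qquad\hat\kappa_n\to\kappa,\qquad\omega_n\to\omega\in[0,1],\\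
\big((q_k)_k,(t_k)_k,(W_l)_l\big)\Rightarrow\big((Q_k)_k,(T_k)_k,(\mathcal W_l)_l\big).
\end{gathered}
\end{equation}
Call such a subsequence \emph{good}. Along it, $Q$ is almost surely analytic and zero-free in the unit disc by Lemma~\ref{lem:zerofree}. Put $\rho=|z_0|^2=|\xi|^{-2}<1$. If the terms of \eqref{eq:neumann} are orthogonal with squared lengths $\rho^l\mathcal W_l$, the squared norm of the sum is
\[
\mathcal N:=\sum_{l\ge0}\rho^l\,\mathcal W_l\ \ge\ \mathcal W_0=1 .
\]

\begin{lemma}\label{lem:moments}
Along a good subsequence, $\mathcal N$ is square integrable, and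
\[
\mathbb E\mathcal N=\frac1{1-\rho},\qquad\operatorname{Var}\mathcal N=\frac{\omega\kappa\rho^2}{(1-\rho)^2(1-\kappa\rho^2)} .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gram}(iv) and $\mathbb E[W_l^2W_{l'}^2]\le(\mathbb EW_l^4\,\mathbb EW_{l'}^4)^{1/2}$, the variables $W_lW_{l'}$ are bounded in $L^2$; the case $l'=0$ covers $W_l$. By (L3) and Lemma~\ref{lem:gram}(i),(iii),
\[
\mathbb E\mathcal W_l=1,\qquad\operatorname{Cov}(\mathcal W_l,\mathcal W_{l'})=\omega\sum_{m=1}^{\min(l,l')}\kappa^m .
\]
In particular $\|\mathcal W_l\|_{L^2}\le\sqrt{1+l}$, so the series for $\mathcal N$ converges in $L^2$, and its mean and variance are the limits of those of the partial sums. The mean is $\sum_l\rho^l$. All covariances are nonnegative, so the sums may be reordered: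
\[
\operatorname{Var}\mathcal N=\sum_{l,l'}\rho^{l+l'}\,\omega\sum_{m=1}^{\min(l,l')}\kappa^m=\omega\sum_{m\ge1}\kappa^m\Big(\sum_{l\ge m}\rho^l\Big)^2=\frac\omega{(1-\rho)^2}\sum_{m\ge1}(\kappa\rho^2)^m .\qedhere
\]
\end{proof}

We now identify the limit of $\|F(z_0)\|$. The factorization of $F(z_0)$ as $q(z_0)\sum_lz_0^lX^lu$ is not available, since the series need not converge. Its substitute is an exact identity for partial sums: summing \eqref{eq:conv} for $\hat X$ over $k\le m$ and exchanging the sums,
\begin{equation}\label{eq:partial}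
\hat F_{\le m}(z_0)=\sum_{l=0}^mz_0^l\,\hat q_{\le m-l}(z_0)\,\hat X^lu .
\end{equation}

\begin{lemma}\label{lem:norm}
Along a good subsequence, $\big(q(z_0),\|F(z_0)\|\big)\Rightarrow\big(Q(z_0),|Q(z_0)|\sqrt{\mathcal N}\big)$.
\end{lemma}

\begin{proof}
We apply (L5) with $Z_{m,n}=(q_{\le m}(z_0),\|F_{\le m}(z_0)\|)$ and $Z_n'=(q(z_0),\|F(z_0)\|)$. The third condition of (L5) holds by \eqref{eq:tail} and Chebyshev's inequality.

\emph{The limit in $n$.} Fix $m$ and let $\hat c_l=z_0^l\,\hat q_{\le m-l}(z_0)$, $c_l=z_0^l\,q_{\le m-l}(z_0)$. By \eqref{eq:partial},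
\[
\|\hat F_{\le m}(z_0)\|^2=\sum_{l,l'\le m}\hat c_l\,\overline{\hat c_{l'}}\,G_{l,l'} .
\]
The $c_l$ are bounded in $L^2$ by Lemma~\ref{lem:L2}, and $\hat c_l-c_l=o_P(1)$ by Lemma~\ref{lem:trunc}(iii), so the $\hat c_l$ are tight. For $l\ne l'$ we have $G_{l,l'}=o_P(1)$ by Lemma~\ref{lem:gram}(ii), so the off-diagonal terms are $o_P(1)$. In the diagonal terms $|\hat c_l|^2-|c_l|^2=o_P(1)$ and $W_l$ is tight. Hence $\|\hat F_{\le m}(z_0)\|^2=\sum_{l\le m}|c_l|^2W_l+o_P(1)$. The main term and $q_{\le m}(z_0)$ are continuous functions of finitely many of the variables in \eqref{eq:good}, so by (L1)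
\[
\big(q_{\le m}(z_0),\|\hat F_{\le m}(z_0)\|\big)\Rightarrow Z_m:=\big(Q_{\le m}(z_0),\sqrt{\mathcal N_m}\big),\qquad\mathcal N_m=\sum_{l\le m}\rho^l\,|Q_{\le m-l}(z_0)|^2\,\mathcal W_l .
\]
By Lemma~\ref{lem:trunc}(iii), $\|F_{\le m}(z_0)-\hat F_{\le m}(z_0)\|=o_P(1)$, so $Z_{m,n}\Rightarrow Z_m$ as well.

\emph{The limit in $m$.} Almost surely, $Q_{\le m-l}(z_0)\to Q(z_0)$ for each $l$, all partial sums are bounded by $\sum_k|Q_k||z_0|^k<\infty$, and $\sum_l\rho^l\mathcal W_l<\infty$ by Lemma~\ref{lem:moments}. Dominated convergence for the sum over $l$ gives $\mathcal N_m\to|Q(z_0)|^2\mathcal N$ almost surely.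
\end{proof}

\begin{proposition}\label{prop:limit}
Along a good subsequence, $|\langle u^n,\tilde u^n\rangle|^2\Rightarrow1/\mathcal N$, and for deterministic unit vectors $w^n$,
\[
|\langle w^n,\tilde u^n\rangle|^2-|\langle w^n,u^n\rangle|^2\,|\langle u^n,\tilde u^n\rangle|^2=o_P(1).
\]
\end{proposition}

\begin{proof}
The points $z_0$ and $z_n$ lie in the disc $|z|\le r$, and so does the segment between them. Hence $\|F(z_n)-F(z_0)\|\le|z_n-z_0|\sup_{|z|\le r}\|\partial_zF\|$ and $|q(z_n)-q(z_0)|\le|z_n-z_0|\sup_{|z|\le r}|\partial_zq|$. The suprema are tight by \eqref{eq:deriv} and $z_n-z_0=o_P(1)$, so both differences are $o_P(1)$. Estimate \eqref{eq:iso} is uniform on the disc, so it applies at the random point $z_n$; with $w=u$ it gives $u^*F(z_n)-q(z_n)=o_P(1)$. By Lemma~\ref{lem:norm} and (L1),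
\begin{equation}\label{eq:joint}
\big(u^*F(z_n),\|F(z_n)\|\big)\Rightarrow\big(Q(z_0),|Q(z_0)|\sqrt{\mathcal N}\big).
\end{equation}
Almost surely $Q(z_0)\ne0$ and $1\le\mathcal N<\infty$, so the map $(\alpha,y)\mapsto|\alpha|^2/y^2$ is continuous at almost every value of the limit, where it equals $1/\mathcal N$. The random factor $|Q(z_0)|^2$ has canceled. Since \eqref{eq:formula} holds on $\Omega_n$ and $P(\Omega_n)\to1$, the first assertion follows.

For the second, \eqref{eq:iso} for $w=w^n$ and for $u$ gives
\[
w^*F(z_n)-(w^*u)\,u^*F(z_n)=\big(w^*F-(w^*u)q\big)(z_n)-(w^*u)\big(u^*F-q\big)(z_n)=o_P(1).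
\]
On $\Omega_n$ we may divide by $\|F(z_n)\|$, and by \eqref{eq:joint} its inverse converges in law to a finite random variable, so it is tight. By \eqref{eq:formula}, $|\langle w,\tilde u\rangle|-|\langle w,u\rangle||\langle u,\tilde u\rangle|=o_P(1)$. Both terms lie in $[0,1]$, so their squares differ by at most twice as much.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(b)}]
Suppose $\kappa_n\omega_n\to0$. Along a good subsequence $\kappa\omega=0$, so Lemma~\ref{lem:moments} gives $\operatorname{Var}\mathcal N=0$ and $\mathcal N=(1-\rho)^{-1}$ almost surely. By Proposition~\ref{prop:limit} and (L1), $|\langle u^n,\tilde u^n\rangle|^2\to1-\rho$ in probability along the subsequence, and then the second assertion of Proposition~\ref{prop:limit} gives $|\langle w^n,\tilde u^n\rangle|^2-|\langle w^n,u^n\rangle|^2(1-\rho)=o_P(1)$ along it. For fixed $\delta>0$, the probability that either deviation exceeds $\delta$ is a sequence of numbers that tends to $0$ along every good subsequence, and every subsequence contains a good one. So both convergences hold along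 the full sequence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(c)}]
Suppose $|\langle u^n,\tilde u^n\rangle|^2\to1-\rho$ in probability. Along a good subsequence, Proposition~\ref{prop:limit} and the uniqueness of limits in law give $1/\mathcal N=1-\rho$ almost surely, so $\operatorname{Var}\mathcal N=0$. Since $0<\rho<1$, Lemma~\ref{lem:moments} forces $\omega\kappa=0$, that is, $\kappa_n\omega_n\to0$ along the subsequence. Every subsequence contains a good one, hence $\kappa_n\omega_n\to0$.
\end{proof}

\begin{thebibliography}{9}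

\bibitem{Bil}
Billingsley, \emph{Convergence of Probability Measures}, 2nd ed.

\bibitem{HLN}
Walid Hachem, Michail Louvaris and Jamal Najim, \emph{Extreme eigenvalues and eigenvectors for finite rank additive deformations of non-hermitian sparse random matrices}, arXiv:2602.20956 (2026).

\end{thebibliography}
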